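\title{No two-state Mealy automaton generates a free group of rank two}


\begin{abstract}
An invertible Mealy automaton with $n$ states over a finite alphabet generates
a group of automorphisms of the tree of words, and this group has rank at most
$n$. We show that for $n=2$ it is never a free group of rank two. The proof
splits the alphabet into a bireversible part $B$ and its complement. For every
$n\ge 2$, the states freely generate the group of the automaton if and only if
they freely generate the group of its restriction to $B$; for two states
$a,b$, a positive power of $a^{-1}b$ acts trivially on all words over $B$.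
Combined with published constructions for $n\ge 3$, this shows that a free
group of rank $n$ is generated by an automaton with $n$ states exactly when
$n\ge 3$.
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Mealy automaton} is a quadruple $A=(X,Q,\varphi,\psi)$, where $X$ is a
finite alphabet with $|X|\ge 2$, $Q$ is a finite set of states,
$\varphi\colon Q\times X\to Q$ is the transition function and
$\psi\colon Q\times X\to X$ is the output function. All automata in this paper
are \emph{invertible}: for every $q\in Q$ the map $x\mapsto\psi(q,x)$ is a
permutation of $X$. A state $q$ transforms a word letter by letter: it reads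
the first letter $x$, writes $\psi(q,x)$, and hands the rest of the word to the
state $\varphi(q,x)$. Formally, $q$ acts on the set $X^*$ of finite words by
\begin{equation}\label{eq:recursion}
q(\varnothing)=\varnothing,\qquad
q(xv)=\psi(q,x)\,\bigl(\varphi(q,x)\bigr)(v)\qquad(x\in X,\ v\in X^*).
\end{equation}
This is an automorphism of the rooted tree $X^*$, and the group $G(A)$
\emph{generated by} $A$ is the subgroup of $\mathrm{Aut}(X^*)$ generated by
these automorphisms.

The \emph{rank} $r(G)$ of a group $G$ is the least cardinality of a generating
set. Since the states generate $G(A)$, we always have $r(G(A))\le |Q|$, and $A$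
is called \emph{optimal} if $|Q|=r(G(A))$. Optimality says that no state is
spent on bookkeeping. For the free group $F_n$ of rank $n$ we have
$r(F_n)=n$, so an optimal automaton generating $F_n$ is an automaton with $n$
states whose group is isomorphic to $F_n$.

For $n=1$ there is no such automaton. The only state $q$ hands every word back
to itself, so it applies one fixed permutation to each letter and has finite
order. The group $\mathbb{Z}$ does arise from two states. Over $X=\{0,1\}$, let
$e$ fix both letters and pass to $e$, and let $a$ exchange the letters and pass
to $e$ after $0$ and to $a$ after $1$. Then $e$ acts trivially and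
$a^2(xv)=x\,a(v)$; a least $m\ge1$ with $a^m=1$ would have to be even, and then
$a^{m/2}=1$. For $n=3$ there is an optimal automaton: M.~Vorobets and
Ya.~Vorobets proved that a certain three-state automaton over the binary
alphabet, of Aleshin type, generates $F_3$ \cite{VV07}. The following problem
is posed by Woryna \cite{Woryna}.

\medskip
\noindent\textbf{Problem.} \emph{Is there an optimal Mealy automaton that
generates a free group of rank two, that is, an automaton $A$ with two states
over some finite alphabet such that $G(A)\cong F_2$?}
\medskip

One would guess that there is, because the alphabet may be as large as one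
likes and no single relation holds in all two-state automata. Indeed, let
$w=s_k\cdots s_1$ be a nonempty reduced word in $a^{\pm1},b^{\pm1}$. The
requirements $s_i(i-1)=i$ for $1\le i\le k$ define partial injective maps $a,b$
of $\{0,\dots,k\}$, since a conflict would need two adjacent mutually inverse
letters. Extending them to permutations, and choosing any transition function,
we get a two-state automaton in which $w$ sends $0$ to $k$. Nevertheless the
answer is negative.

\begin{theorem}\label{thm:A}
Let $A$ be an invertible Mealy automaton with two states $a,b$ over a finite
alphabet. Then the natural epimorphism $F(a,b)\to G(A)$ from the free group on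
$a,b$ has nontrivial kernel, and $G(A)\not\cong F_2$.
\end{theorem}

Theorem~\ref{thm:A} comes from a reduction that is valid for any number of
states. The group $G(A)$ acts on the one-letter words, so $X$ splits into
orbits.

\begin{definition}\label{def:birev}
An orbit $Y\subseteq X$ is \emph{bireversible} if for every $x\in Y$ both maps
\[
q\longmapsto \varphi(q,x)
\qquad\text{and}\qquad
q\longmapsto \varphi\bigl(q,q^{-1}(x)\bigr)
\]
are permutations of $Q$. The \emph{bireversible part} $B\subseteq X$ is the
union of all bireversible orbits, and $A$ is \emph{bireversible} if $B=X$.
\end{definition}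

In words: two different states that read the same letter of $Y$, or that write
the same letter of $Y$, pass to different states. Since $B$ is invariant under
all states, restricting $\varphi$ and $\psi$ to $Q\times B$ gives an automaton
$A_B$ on the same states over the alphabet $B$. We write $G(A_B)$ for the
group of transformations of $B^*$ that the states generate, also when $B$ is
empty or a single letter (the group is then trivial). We say that the states
\emph{freely generate} $G(A)$ if the natural epimorphism from the free group
$F(Q)$ onto $G(A)$ is an isomorphism.

\begin{theorem}\label{thm:B}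
Let $A$ be an invertible Mealy automaton with $n\ge2$ states over a finite
alphabet $X$, and let $B\subseteq X$ be its bireversible part. The states of
$A$ freely generate $G(A)$ if and only if they freely generate $G(A_B)$. In
particular, $G(A)\cong F_n$ if and only if $G(A_B)\cong F_n$.
\end{theorem}

Thus in an optimal automaton that generates a free group, freeness is already
present in a bireversible automaton on the same states, obtained by restricting
the alphabet to an invariant subset. For two states a short computation
(Lemma~\ref{lem:two}) shows that a bireversible automaton satisfies a relation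
$(a^{-1}b)^M=1$, and Theorem~\ref{thm:A} follows. Together with the
constructions of \cite{VV07,VV10,SVV11}, it determines the possible ranks.

\begin{corollary}\label{cor:spectrum}
For $n\ge1$, there exists an optimal Mealy automaton generating a free group of
rank $n$ if and only if $n\ge3$.
\end{corollary}

The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} do not depend on the cited
constructions; they use only the standard facts on free groups and graphs
recalled in Section~\ref{sec:prelim}. Section~\ref{sec:examples} shows the
method on two small automata, Section~\ref{sec:orbits} describes what each kind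
of orbit does to an element of the free group, Section~\ref{sec:lift} proves
Theorem~\ref{thm:B}, and Section~\ref{sec:two} treats two states.

\section{Free groups, formal sections and Schreier graphs}\label{sec:prelim}

Throughout, $F=F(Q)$ is the free group on $Q$, $n=|Q|\ge2$, and $|w|$ is the
length of the reduced word representing $w\in F$. The group $F$ acts on $X^*$
through $F\to G(A)$, on the left: $(gh)(v)=g(h(v))$. We put $D=X\setminus B$,
which is $F$-invariant like $B$, and
\[
N=\{w\in F: w \text{ acts trivially on } X^*\},\qquad
K=\{w\in F: w \text{ acts trivially on } B^*\}.
\]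
These are the kernels of $F\to G(A)$ and of $F\to G(A_B)$, so they are normal
in $F$, and $N\subseteq K$. If $B=\varnothing$, then $B^*=\{\varnothing\}$ and
$K=F$. Commutators are written $[g,h]=ghg^{-1}h^{-1}$.

\subsection*{Free groups}
We use the following textbook facts.
\begin{itemize}
\item[(F1)] Subgroups of free groups are free. Free groups are torsion-free,
and two commuting elements of a free group lie in a common cyclic subgroup.
\item[(F2)] Free groups of different finite ranks are not isomorphic.
\item[(F3)] Finitely generated free groups are Hopfian (Mal'cev): every
surjective endomorphism is injective.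
\end{itemize}
The Hopf property turns the isomorphism question into a question about $N$.

\begin{lemma}\label{lem:hopf}
We have $G(A)\cong F_n$ if and only if $N=1$, and $G(A_B)\cong F_n$ if and only
if $K=1$.
\end{lemma}

\begin{proof}
If $N=1$, then $G(A)\cong F$. If $G(A)\cong F$, then composing $F\to G(A)$ with
an isomorphism gives a surjective endomorphism of $F$ with kernel $N$, and
$N=1$ by (F3). The same argument applies to $G(A_B)$ and $K$.
\end{proof}

We shall repeatedly need one element with finitely many properties, each of
which defines a normal subgroup. The next lemma provides it. It is special to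
free groups: the two factors of $\mathbb{Z}\times\mathbb{Z}$ intersect
trivially.

\begin{lemma}\label{lem:intersect}
In a free group $L$ of any rank, finitely many nontrivial normal subgroups have
nontrivial intersection.
\end{lemma}

\begin{proof}
An intersection of normal subgroups is normal, so by induction it suffices to
treat two of them, $S$ and $T$. Choose $1\ne s\in S$ and $1\ne t\in T$. The
commutator $[s,t]=s\cdot ts^{-1}t^{-1}=sts^{-1}\cdot t^{-1}$ lies in
$S\cap T$, so we are done if it is nontrivial. Otherwise $s=u^i$ and $t=u^j$
for some $u\in L$ and nonzero $i,j$, by (F1), and $u^{ij}=s^j=t^i$ is a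
nontrivial element of $S\cap T$ because $L$ is torsion-free.
\end{proof}

\subsection*{Formal sections}
After reading a letter, a state hands the word over to a state; in the same
way a product of states and their inverses hands it over to another such
product. We record this product as an element of $F$, not of $G(A)$. Let
$F\wr\mathrm{Sym}(X)$ be the group of pairs $((g_x)_{x\in X},\sigma)$ with
$g_x\in F$, $\sigma\in\mathrm{Sym}(X)$ and multiplication
\[
((g_x),\sigma)\,((h_x),\pi)=((g_{\pi(x)}h_x),\sigma\pi).
\]
As $F$ is free, the map
$q\mapsto\bigl((\varphi(q,x))_{x\in X},\psi(q,\cdot)\bigr)$ extends to a unique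
homomorphism $F\to F\wr\mathrm{Sym}(X)$. Its second coordinate is the action of
$F$ on $X$. The entry at $x$ of the image of $w$ is the \emph{section}
$w|_x\in F$. Thus
\begin{equation}\label{eq:sections}
q|_x=\varphi(q,x),\qquad (gh)|_x=g|_{h(x)}\,h|_x,\qquad
g^{-1}|_x=\bigl(g|_{g^{-1}(x)}\bigr)^{-1},
\end{equation}
where the last rule follows from $1=(gg^{-1})|_x$. For words put
$w|_\varnothing=w$ and $w|_{xv}=(w|_x)|_v$.

\begin{lemma}\label{lem:sections}
For all $g,h,w\in F$ and $u,v\in X^*$ we have
$w(uv)=w(u)\,(w|_u)(v)$ and $(gh)|_u=g|_{h(u)}\,h|_u$. In particular,
$\tau_u\colon w\mapsto w|_u$ is a homomorphism from the stabilizer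
$\mathrm{Stab}_F(u)$ to $F$.
\end{lemma}

\begin{proof}
Let first $u=x$ be a letter. The first formula holds for $w\in Q$ by
\eqref{eq:recursion}. If it holds for $g$ and $h$, then
$gh(xv)=g\bigl(h(x)\,(h|_x)(v)\bigr)=gh(x)\,(g|_{h(x)}h|_x)(v)$, so it holds
for $gh$. If it holds for $g$ and $y=g^{-1}(x)$, then $g$ sends
$y\,(g|_y)^{-1}(v)$ to $xv$, so it holds for $g^{-1}$. For longer words use
induction: $w(xu'v)=w(x)\,(w|_x)(u'v)=w(xu')\,(w|_{xu'})(v)$, and
\[
(gh)|_{xu'}=\bigl(g|_{h(x)}\,h|_x\bigr)\big|_{u'}
=\bigl(g|_{h(x)}\bigr)\big|_{(h|_x)(u')}\;(h|_x)|_{u'}
=g|_{h(xu')}\,h|_{xu'}.\qedhere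
\]
\end{proof}

The equation $w|_x=1$ is an equation in $F$: the word obtained from $w$ by
\eqref{eq:sections} cancels completely. This is stronger than saying that the
section acts trivially, and it can be decided without knowing $G(A)$. That is
what makes it a usable source of relations.

\subsection*{Schreier graphs}
Graphs are directed, with loops and multiple edges allowed. A \emph{path} is a
sequence of consecutive edges, each traversed forward or backward; it is
\emph{reduced} if no edge is traversed and then immediately traversed back. The
fundamental group $\pi_1(\Gamma,x)$ consists of the reduced closed paths at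
$x$, multiplied by concatenation and reduction. To match the left action, we
write paths from right to left. We use one more standard fact.
\begin{itemize}
\item[(F4)] If $\Gamma$ is a finite connected graph with $V$ vertices and $E$
edges, then $\pi_1(\Gamma,x)$ is free of rank $E-V+1$.
\end{itemize}
A \emph{labeling} $\mu$ assigns an element of $Q$ to every edge. (It is a graph
morphism to the rose with one vertex and loops indexed by $Q$.) The label of
the path that traverses $e_1,\dots,e_k$ in this order, with signs
$\epsilon_i=+1$ for forward and $-1$ for backward, is the word
$\mu(e_k)^{\epsilon_k}\cdots\mu(e_1)^{\epsilon_1}$. This gives a homomorphism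
$\mu_*\colon\pi_1(\Gamma,x)\to F$. The labeling is an \emph{immersion} if
distinct edges with a common source have different labels and distinct edges
with a common target have different labels.

\begin{lemma}\label{lem:immersion}
If $\mu$ is an immersion, then the label of a reduced path is a reduced word
of the same length. In particular, $\mu_*$ is injective.
\end{lemma}

\begin{proof}
Two adjacent letters of the label can cancel only if their signs are opposite.
If $e$ is traversed forward and then $e'$ backward, then $e,e'$ have a common
target, $e\ne e'$ as the path is reduced, and so $\mu(e)\ne\mu(e')$. If $e$ is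
traversed backward and then $e'$ forward, the same holds with a common source.
\end{proof}

Let $\Omega$ be a set with a transitive left action of $F$. Its \emph{Schreier
graph} $\Gamma_\Omega$ has vertex set $\Omega$ and an edge $(y,q)$ from $y$ to
$q(y)$ for every $y\in\Omega$ and $q\in Q$. It is connected and carries the
labeling $\kappa(y,q)=q$. Every vertex is the source of exactly one edge and
the target of exactly one edge with each $\kappa$-label; that is, $\kappa$ is a
covering of the rose. Hence $\kappa$ is an immersion, and a word $w$ and a
vertex $x$ determine a unique path from $x$ with $\kappa$-label $w$. This path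
ends at $w(x)$, and it is reduced if $w$ is. Consequently
$\kappa_*\colon\pi_1(\Gamma_\Omega,x)\to\mathrm{Stab}_F(x)$ is an isomorphism.

When $\Omega=Y$ is an orbit of $F$ on the alphabet, $\Gamma_Y$ carries a second
labeling,
\[
\lambda(y,q)=q|_y .
\]
By \eqref{eq:sections}, applying $q$ at $y$ traverses $(y,q)$ forward and
contributes $\lambda(y,q)$ to the section, while applying $q^{-1}$ at $y$
traverses $(q^{-1}(y),q)$ backward and contributes the inverse of its
$\lambda$-label. So the path from $x$ with $\kappa$-label $w$ has
$\lambda$-label $w|_x$, and
\begin{equation}\label{eq:tau}
\tau_x=\lambda_*\circ\kappa_*^{-1}\quad\text{on }\mathrm{Stab}_F(x).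
\end{equation}
The edges with source $x$ are the $(x,q)$, those with target $x$ are the
$(q^{-1}(x),q)$, and an injective map from the finite set $Q$ to itself is a
permutation. Therefore \emph{$Y$ is bireversible if and only if $\lambda$ is an
immersion on $\Gamma_Y$}. This is the form of Definition~\ref{def:birev} that
we use.

\section{Two small automata}\label{sec:examples}

If $w$ fixes every letter and all its sections at letters are trivial in $F$,
then $w(xv)=xv$ for all $x$ and $v$, so $w\in N$. The first example shows that
such $w\ne 1$ appear when $\lambda$ fails to be an immersion.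

\begin{example}\label{ex:one}
Let $X=\{0,1\}$, let $a$ exchange the letters and $b$ fix them, and let
$a|_0=b|_0=a$, $a|_1=b|_1=b$; see Figure~\ref{fig:one}. The only orbit is not
bireversible, so $B=\varnothing$. The element $c=a^{-1}b$ exchanges $0$ and
$1$, and \eqref{eq:sections} gives
\[
c|_0=(a|_1)^{-1}b|_0=b^{-1}a=c^{-1},\qquad
c|_1=(a|_0)^{-1}b|_1=a^{-1}b=c .
\]
Hence $c^2|_0=c|_1\,c|_0=1$ and $c^2|_1=c|_0\,c|_1=1$, so $c^2\in N$. A kernel
of $\tau_0$ can be predicted by counting. The graph has $2$ vertices and $4$
edges, so $\mathrm{Stab}_F(0)$ is free of rank $3$. It contains $b$ and $a^2$,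
with $\tau_0(b)=a$ and $\tau_0(a^2)=ba$, so the image of $\tau_0$ is $F$, of
rank $2$. By (F2), $\tau_0$ is not injective.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,draw] (x) at (0,0) {$0$};
\node[circle,draw] (y) at (3,0) {$1$};
\draw[->] (x) to[bend left] node[above] {$a\,/\,a$} (y);
\draw[->] (y) to[bend left] node[below] {$a\,/\,b$} (x);
\draw[->] (x) to[loop left] node[left] {$b\,/\,a$} (x);
\draw[->] (y) to[loop right] node[right] {$b\,/\,b$} (y);
\end{tikzpicture}
\caption{The Schreier graph of the two-state automaton over $\{0,1\}$ in which
$a$ exchanges the letters, $b$ fixes them, and both states pass to $a$ after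
$0$ and to $b$ after $1$. The vertices are letters. An edge marked $q\,/\,p$
from $x$ to $y$ means $q(x)=y$ and $q|_x=p$. The two edges leaving $0$ have the
same second label, so the orbit is not bireversible.}
\label{fig:one}
\end{figure}

On a bireversible orbit no section of a nontrivial element is trivial, by
Lemma~\ref{lem:immersion}. When both kinds of orbit are present, the natural
candidates for relations are the elements of $K$ that fix the letters of $D$
and have trivial sections there. Such an element fixes the words over $B$ and
the words that begin in $D$. It need not fix a word that begins in $B$ and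
enters $D$ later, since the letter from $D$ is then read by a section.

\begin{example}\label{ex:two}
Let $X=\{0,1,2,3\}$. Both states fix $0$, with $a|_0=b$ and $b|_0=a$. On
$\{1,2,3\}$ let $a$ act as the transposition $(1\,2)$ and $b$ as the cycle
$(1\,2\,3)$, with $a|_x=b|_x=a$ for $x=1,2,3$. Then $B=\{0\}$,
$D=\{1,2,3\}$ and $K=F$, and $\tau_0$ is the automorphism of $F$ that exchanges
$a$ and $b$. For $x\in D$ we have $w|_x=a^{e(w)}$, where $e(w)$ is the sum of
all exponents in $w$. So the set $P$ of elements that fix the letters of $D$
and have trivial sections there is the intersection of the kernels of $e$ and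
of $F\to\mathrm{Sym}(D)$, a normal subgroup of $F$.

The element $g=[a^2,b]$ lies in $P$, since $a^2$ is trivial on $D$. Its section
$g'=g|_0=[b^2,a]$ moves some $x\in D$, because $(1\,3\,2)$ and $(1\,2)$ do not
commute. Thus $g(0x)=0\,g'(x)\ne 0x$, and $g\notin N$. However, the sections of
$g$ along $0,00,000,\dots$ take only the two values $g'$ and $g$, and we can
combine them. Put $w=[g,g']$. Then $w\in P$ because $g\in P$ and $P$ is normal,
and $w|_0=[g',g]=w^{-1}$. So $w|_{0^k}=w^{\pm1}\in P$ for all $k\ge 0$, and
$w(0^kxv)=0^k\,(w|_{0^k})(xv)=0^kxv$ for $x\in D$. Hence $w\in N$. Finally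
$w\ne1$, since the reduced words
\[
gg'=a^2ba^{-2}bab^{-2}a^{-1},\qquad g'g=b^2ab^{-2}aba^{-2}b^{-1}
\]
are different.
\end{example}

The general proof follows these examples. A rank count gives kernels on the
orbits in $D$; preservation of length on $B$ confines the sections along $B^*$
to a finite set; and Lemma~\ref{lem:intersect} plays the role of the
commutator.

\section{Sections along the two kinds of orbits}\label{sec:orbits}

For a general graph, a labeling that is not an immersion can be injective on
fundamental groups: any labeling of a tree is. What forces a kernel in our
situation is that $\Gamma_Y$ has $n$ edges per vertex, the largest number that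
a graph immersed in the rose can have. To exploit this we compare $\Gamma_Y$
with an immersed graph that carries the image group, namely a part of the
Schreier graph of that group.

\begin{lemma}\label{lem:kernel}
Let $x$ lie in an orbit $Y$ that is not bireversible. Then
$\tau_x\colon\mathrm{Stab}_F(x)\to F$ is not injective.
\end{lemma}

\begin{proof}
Suppose that $\tau_x$ is injective, and let $J\le F$ be its image. The graph
$\Gamma_Y$ has $|Y|$ vertices and $n|Y|$ edges, so by (F4) the group
$\mathrm{Stab}_F(x)\cong\pi_1(\Gamma_Y,x)$ is free of rank $(n-1)|Y|+1$, and so
is $J$.

Let $\Gamma_{F/J}$ be the Schreier graph of the action of $F$ on the left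
cosets of $J$. We define a graph morphism $f\colon\Gamma_Y\to\Gamma_{F/J}$ that
lifts $\lambda$. For $y\in Y$ choose $w\in F$ with $w(x)=y$ and put
$f(y)=(w|_x)J$. Another choice has the form $ws$ with
$s\in\mathrm{Stab}_F(x)$, and $(ws)|_x=w|_x\,s|_x\in(w|_x)J$, so $f(y)$ is well
defined, and $f(x)=J$. Send the edge $(y,q)$ to the edge $(f(y),q|_y)$. Its
source is $f(y)$, and its target is
$q|_y\,(w|_x)J=\bigl((qw)|_x\bigr)J=f(q(y))$. So $f$ is a graph morphism, and
the $\kappa$-label of $f(e)$ equals $\lambda(e)$ for every edge $e$.

Let $\Delta$ be the image of $f$, a finite connected subgraph with $V$ vertices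
and $E$ edges that contains the vertex $J$. Consider
$\kappa_*\colon\pi_1(\Delta,J)\to F$. It is injective by
Lemma~\ref{lem:immersion}, because $\kappa$ restricted to $\Delta$ is an
immersion. Its image lies in $J$, the stabilizer of the vertex $J$. Its image
contains $\kappa_*f_*\pi_1(\Gamma_Y,x)=\lambda_*\pi_1(\Gamma_Y,x)$, which is
$J$ by \eqref{eq:tau}. Hence $\pi_1(\Delta,J)\cong J$, and (F2) and (F4) give
\[
E-V=(n-1)|Y| .
\]
Each vertex of $\Gamma_{F/J}$ is the source of exactly $n$ edges, so
$E\le nV$ and $(n-1)|Y|\le(n-1)V$. Since $n\ge2$, this gives $V\ge|Y|$, while
$V\le|Y|$ because $\Delta$ is an image of $\Gamma_Y$. So $V=|Y|$ and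
$E=n|Y|$, and $f$ is injective on edges. Two distinct edges of $\Gamma_Y$ with
a common source (or target) therefore go to distinct edges of $\Gamma_{F/J}$
with a common source (or target). These have different $\kappa$-labels, so the
original edges have different $\lambda$-labels. Thus $\lambda$ is an immersion
and $Y$ is bireversible, a contradiction.
\end{proof}

The hypothesis $n\ge2$ serves only to cancel the factor $n-1$; for one state
every orbit is bireversible and there is nothing to prove. On $B$ the behavior
is the opposite one.

\begin{lemma}\label{lem:length}
For all $w\in F$ and $u\in B^*$ we have $|w|_u|=|w|$. For every $u\in B^*$ the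
map $\tau_u$ restricts to an injective homomorphism $K\to K$.
\end{lemma}

\begin{proof}
Let $x\in B$ and write $w$ as a reduced word. The path from $x$ with
$\kappa$-label $w$ is reduced, and $\lambda$ is an immersion on the orbit of
$x$. By Lemma~\ref{lem:immersion} the $\lambda$-label $w|_x$ is a reduced word
of length $|w|$. The first claim follows by induction from
$w|_{xu'}=(w|_x)|_{u'}$. Elements of $K$ fix $u$, so $\tau_u$ is a homomorphism
on $K$ by Lemma~\ref{lem:sections}, and its kernel is trivial because it
preserves length. If $w\in K$ and $v\in B^*$, then
$uv=w(uv)=u\,(w|_u)(v)$, so $w|_u$ fixes $v$. Hence $w|_u\in K$.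
\end{proof}

\section{From relations on $B^*$ to relations on $X^*$}\label{sec:lift}

As in Example~\ref{ex:two}, let
\[
P=\{w\in F:\ w(x)=x \text{ and } w|_x=1 \text{ for all } x\in D\}.
\]
Lemma~\ref{lem:kernel} gives a kernel at each letter of $D$ separately, and we
first intersect these kernels. They are normal only in the stabilizers of the
individual letters, so we pass to the common stabilizer.

\begin{lemma}\label{lem:P}
The set $P$ is a nontrivial normal subgroup of $F$.
\end{lemma}

\begin{proof}
If $D=\varnothing$, then $P=F$. Let $D\ne\varnothing$. Since $D$ is invariant,
keeping only the coordinates in $D$ gives a homomorphism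
$F\to F\wr\mathrm{Sym}(D)$ whose kernel is $P$, so $P$ is normal. Let $H$ be
the kernel of $F\to\mathrm{Sym}(D)$; it is free by (F1). For $x\in D$ the
subgroup $H_x=H\cap\ker\tau_x$ is the kernel of the restriction of $\tau_x$ to
$H$, hence normal in $H$. By Lemma~\ref{lem:kernel} there is
$1\ne k\in\ker\tau_x$. If $m$ is the order of the permutation of the finite set
$D$ induced by $k$, then $k^m\in H_x$, and $k^m\neq1$ as $F$ is torsion-free.
So each $H_x$ is nontrivial, and $P=\bigcap_{x\in D}H_x\ne1$ by
Lemma~\ref{lem:intersect}.
\end{proof}

We need an element $w\ne 1$ of $K$ with $w|_u\in P$ for \emph{every}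
$u\in B^*$. Each $u$ imposes a condition that defines a normal subgroup of $K$,
but there are infinitely many words $u$, and Lemma~\ref{lem:intersect} fails
for infinite families: the kernels of the actions of $F(a,b)$ on finite sets
intersect trivially, by the construction in Section~\ref{sec:intro}.
Lemma~\ref{lem:length} replaces the infinite family by a finite one, because
all the maps $\tau_u$ permute one finite set.

\begin{proposition}\label{prop:main}
If $K\ne1$, then $N\ne1$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:P} and~\ref{lem:intersect} there is an element
$1\ne g\in P\cap K$. Let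
\[
S=\{s\in K: |s|=|g|\}.
\]
This set is finite because $Q$ is finite, it contains $g$, and it does not
contain $1$. By Lemma~\ref{lem:length}, every $\tau_u$ with $u\in B^*$ maps $S$
injectively into $S$, hence onto $S$.

For $s\in S$ let $M_s$ be the normal closure of $s$ in $K$, that is, the
subgroup generated by the elements $tst^{-1}$ with $t\in K$. We take the
closure in $K$ and not in $F$ because $K$ is a group on which all $\tau_u$ are
homomorphisms. The group $K$ is free by (F1), and the $M_s$ are finitely many
nontrivial normal subgroups of it, so Lemma~\ref{lem:intersect} gives
\[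
1\ne w\in\bigcap_{s\in S}M_s\subseteq K .
\]

Let $u\in B^*$, and choose $s\in S$ with $\tau_u(s)=g$. For $t\in K$ the
element $\tau_u(tst^{-1})=\tau_u(t)\,g\,\tau_u(t)^{-1}$ lies in $P$, since
$g\in P$ and $P$ is normal in $F$. Hence $\tau_u(M_s)\subseteq P$, and in
particular $w|_u\in P$.

We show that $w\in N$. A word in $B^*$ is fixed by $w$ because $w\in K$. Any
other word can be cut at its first letter from $D$ and written as $uxv$ with
$u\in B^*$, $x\in D$, $v\in X^*$. Since $w(u)=u$ and $w|_u\in P$,
Lemma~\ref{lem:sections} gives
\[
w(uxv)=u\,(w|_u)(xv)=u\,x\,\bigl((w|_u)|_x\bigr)(v)=uxv .\qedhere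
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The states freely generate $G(A)$ if and only if $N=1$, and they freely
generate $G(A_B)$ if and only if $K=1$. If $K=1$, then $N=1$ because
$N\subseteq K$. If $N=1$, then $K=1$ by Proposition~\ref{prop:main}. The last
statement follows from Lemma~\ref{lem:hopf}.
\end{proof}

\section{Two states}\label{sec:two}

Let $Q=\{a,b\}$. By Proposition~\ref{prop:main} it is enough to find a
nontrivial element of $K$. Lemma~\ref{lem:length} suggests where to look. A
section of $c=a^{-1}b$ at a letter of $B$ is a reduced word of the form
$p^{-1}q$ with $p,q\in Q$, and for two states the only such words are $c$ and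
$c^{-1}$. This alone does not suffice: in Example~\ref{ex:one} the sections of
$c$ are also $c^{\pm1}$, but with different signs along a cycle of $c$, and
with mixed signs along longer cycles the section of a power of $c$ that fixes
a letter is a smaller power of $c$, about which we know nothing. On $B$ the
sign is constant along each cycle.

\begin{lemma}\label{lem:two}
Let $Q=\{a,b\}$, $c=a^{-1}b$ and $B\ne\varnothing$, and let $M\ge1$ be the
order of the permutation of $B$ induced by $c$. Then $c^M\in K$. In particular,
a bireversible automaton with two states satisfies the relation
$(a^{-1}b)^M=1$, where $M$ is the order of the permutation $a^{-1}b$ of the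
alphabet.
\end{lemma}

\begin{proof}
Let $x\in B$. The edges $(x,a)$ and $(x,b)$ have a common source, so
$a|_x\ne b|_x$. Put $\varepsilon(x)=1$ if $(a|_x,b|_x)=(a,b)$, and
$\varepsilon(x)=-1$ if $(a|_x,b|_x)=(b,a)$.

Let $y=c(x)\in B$, so that $a(y)=b(x)$. The edges $(y,a)$ and $(x,b)$ are
distinct and have a common target, so $a|_y\ne b|_x$. As there are only two
states, $a|_y=a|_x$, that is, $\varepsilon(c(x))=\varepsilon(x)$. Moreover, by
\eqref{eq:sections},
\[
c|_x=a^{-1}|_{b(x)}\;b|_x=(a|_y)^{-1}\,b|_x=(a|_x)^{-1}\,b|_x
=c^{\,\varepsilon(x)} .
\]
Therefore $c^M(x)=x$ and
\[
c^M|_x=c|_{c^{M-1}(x)}\cdots c|_{c(x)}\;c|_x=c^{\,\varepsilon(x)M},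
\qquad c^{-M}|_x=\bigl(c^M|_x\bigr)^{-1}=c^{-\varepsilon(x)M}.
\]
So $c^M(xv)=x\,c^{\,\varepsilon(x) M}(v)$ for $v\in B^*$, and by induction on
the length of the word, $c^M$, and with it $c^{-M}$, fixes every word in
$B^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $B=\varnothing$, then $K=F\ne1$. If $B\ne\varnothing$, then
$1\ne c^M\in K$ by Lemma~\ref{lem:two}. In both cases
Proposition~\ref{prop:main} gives $N\ne1$, which is the first claim, and
$G(A)\not\cong F_2$ by Lemma~\ref{lem:hopf}.
\end{proof}

\begin{remark}\label{rem:hyp}
For $n\ge3$ the step $a|_y=a|_x$ is not available, and a section of $a^{-1}b$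
at a letter of $B$ is only known to be one of the $n(n-1)$ words $p^{-1}q$ with
$p\ne q$. The finiteness of the alphabet is used in the rank count of
Lemma~\ref{lem:kernel}, in Lemma~\ref{lem:P}, and in the existence of $M$.
Theorem~\ref{thm:A} fails without it: over the infinite alphabet $X=F(a,b)$
with $\psi(q,x)=qx$ and $\varphi(q,x)=q$, the action of $F(a,b)$ on one-letter
words is already faithful.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:spectrum}]
We have to decide for which $n$ there is an automaton with $n$ states and
group $F_n$. For $n=1$ the group is finite, as shown in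
Section~\ref{sec:intro}, and so it is not $\mathbb{Z}$. For $n=2$ apply
Theorem~\ref{thm:A}. For $n\ge3$ we quote existence from the literature and do
not reprove it. The case $n=3$ is in \cite{VV07}. For odd $n\ge3$, automata
whose $n$ states freely generate $F_n$ are given in \cite{VV10}. For even
$n\ge4$, automata whose $2m$ states freely generate $F_{2m}$ are given for
every $m\ge2$ in \cite{SVV11}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{SVV11}
B.~Steinberg, M.~Vorobets, Ya.~Vorobets,
Automata over a binary alphabet generating free groups of even rank,
\emph{Internat. J. Algebra Comput.} 21 (2011).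

\bibitem{VV07}
M.~Vorobets, Ya.~Vorobets,
\emph{Geom. Dedicata} 124 (2007).

\bibitem{VV10}
M.~Vorobets, Ya.~Vorobets,
On a series of finite automata defining free transformation groups,
\emph{Groups Geom. Dyn.} 4 (2010).

\bibitem{Woryna}
Adam Woryna,
The concept of self-similar automata over a changing alphabet and lamplighter
groups generated by such automata,
arXiv:1607.07650 (2016).

\end{thebibliography}
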